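# Descent from $\mathrm{THH}(\mathrm{BP}\langle n\rangle/\mathrm{MU})$ to $\mathrm{THH}(\mathrm{BP}\langle n\rangle)$, and the classes that come from $\mathrm{MU}$

Fix a prime $p$ and an integer $n\ge 0$. Everything below is $p$-local: $\mathrm{MU}$ means $\mathrm{MU}_{(p)}$, $\mathbb S$ means $\mathbb S_{(p)}$, and $\otimes=\otimes_{\mathbb S}$. Localization is exact and smashing, so for $\mathrm{MU}$ itself this convention $p$-localizes all the homotopy groups and cohomology groups that follow, and for a $p$-local algebra it changes nothing.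

## 1. Formal group laws, forms of $\mathrm{BP}\langle n\rangle$, and the conormal map

We use three standard facts (Ravenel's green book, Ch. 4 and App. 2; Adams' blue book, Part II). Let $\mathbf F$ be the universal formal group law over $\mathrm{MU}_*$ and $\log(x)=\sum_{k\ge0} m_kx^{k+1}$, $m_0=1$, its logarithm over $\mathrm{MU}_*\otimes\mathbb Q=\mathbb Q[m_k:k\ge1]$, so that $(k+1)m_k=[\mathbb{CP}^k]\in\mathrm{MU}_*$.

* (a) $\mathrm{MU}_*=\mathbb Z_{(p)}[x_k:k\ge1]$ with $|x_k|=2k$, and one may take $x_{p^i-1}=v_i$, where the $v_i$ are polynomial generators of $\mathrm{BP}_*\subset\mathrm{MU}_*$. Modulo decomposables of $\mathrm{MU}_*\otimes\mathbb Q$, $x_k$ is a unit of $\mathbb Z_{(p)}$ times $p^{\epsilon_k}m_k$, where $\epsilon_k=1$ if $k+1$ is a power of $p$ and $\epsilon_k=0$ otherwise.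
* (b) Let $I_h=(p,v_1,\dots,v_{h-1})\subset\mathrm{MU}_*$. Then $[p](x)\equiv a\,v_hx^{p^h}$ modulo $(I_h,x^{p^h+1})$ with $a\in\mathbb Z_{(p)}^\times$. For the $p$-typical law and Araki's generators this is read off from $[p](x)=\sum^{\mathbf F}v_ix^{p^i}$. The universal law is strictly isomorphic to its $p$-typification, and a strict isomorphism does not change the leading coefficient. Two choices of $v_h$ differ by a unit and an element of the ideal generated by the lower $v_j$.
* (c) $\mathrm{MU}_*\mathrm{MU}=\mathrm{MU}_*[b_k:k\ge1]$, $|b_k|=2k$, represents pairs of formal group laws together with a strict isomorphism $g(x)=x+\sum b_kx^{k+1}:\mathbf F_{\eta_L}\to\mathbf F_{\eta_R}$. The multiplication $\mu:\mathrm{MU}_*\mathrm{MU}\to\mathrm{MU}_*$ corresponds to $g=\mathrm{id}$, so $K:=\ker\mu=(b_k)$.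

Small examples. For (a) with $p=2$: $x_1=v_1=2m_1$, $x_2=3m_2$, and Hazewinkel's generator is $x_3=v_2=2m_3-4m_1^3$. For (b): the law $x+y+xy$ over $\mathbb Z_{(p)}$ has $[p](x)=(1+x)^p-1\equiv x^p$ modulo $p$, so $v_1$ goes to a unit. For (c): comparing coefficients of $x^2$ in $\log_{\eta_R}(g(x))=\log_{\eta_L}(x)$ gives $\eta_R(m_1)=\eta_L(m_1)-b_1$.

**Definition 1 (form).** $R$ denotes an $\mathbb E_3$-$\mathrm{MU}$-algebra that is a form of $\mathrm{BP}\langle n\rangle$: for some polynomial generators $v_i$ of $\mathrm{BP}_*$, $|v_i|=2p^i-2$, the composite $V:=\mathbb Z_{(p)}[v_1,\dots,v_n]\subset\mathrm{MU}_*\to R_*$ is an isomorphism.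

For $n=0$ this says $R_*=\mathbb Z_{(p)}$. For $n=1$, $p=2$ it says $R_*=\mathbb Z_{(2)}[v_1]$ with $|v_1|=2$; then $x_2\mapsto cv_1^2$ and $v_2\mapsto c'v_1^3$ for some $c,c'\in\mathbb Z_{(2)}$.

**Remark (independence of the orientation).** If the condition holds for one ring map $\mathrm{MU}_*\to R_*$ coming from a complex orientation, it holds for every other one, $\rho$. The two formal group laws over $R_*$ are strictly isomorphic, so their $p$-series are conjugate by a strict isomorphism. By (b) and induction on $h\le n$, the ideals $(p,v_1,\dots,v_{h-1})R_*$ computed from the two maps agree, and $\rho(v_h)\equiv v_h$ modulo this ideal. In degree $|v_h|$ an element of this ideal is $p$ times a multiple of $v_h$ plus decomposables, so $\rho(v_h)$ is a unit times $v_h$ modulo decomposables. Thus nothing depends on which orientation underlies the $\mathrm{MU}$-algebra structure.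

**Definition 2 (conormal data).** Let $I=\ker(\mathrm{MU}_*\to R_*)$ and $\mathfrak m=(p,v_1,\dots,v_n)\subset R_*$, a maximal ideal. For $k\notin\{p^i-1:1\le i\le n\}$ put $x'_k=x_k-s(x_k)$, where $s(x_k)\in V$ has the same image in $R_*$ as $x_k$. Then $\mathrm{MU}_*=V[x'_k]$, the $x'_k$ form a regular sequence generating $I$, and $\mathrm{MU}_*=V\oplus I$. Put
$$F=I/I^2,\qquad L=K/K^2,\qquad G=R_*\otimes_{\mathrm{MU}_*}L .$$
These are free: $F$ over $R_*$ on the $x'_k$, $L$ over $\mathrm{MU}_*$ on the $b_k$, and $G$ over $R_*$ on the $b_k$. Let $d:\mathrm{MU}_*\to L$, $dx=[\eta_R(x)-\eta_L(x)]$. From $\eta_R(xy)-\eta_L(xy)=\eta_R(x)(\eta_R(y)-\eta_L(y))+(\eta_R(x)-\eta_L(x))\eta_L(y)$, and because the left and right $\mathrm{MU}_*$-actions agree on $K/K^2$, $d$ is a derivation. For $x\in I$ and $a\in\mathrm{MU}_*$ we get $d(ax)=a\,dx+x\,da=a\,dx$ in $G$, and $d(I^2)=0$ in $G$. So $d$ induces an $R_*$-linear map, the conormal map, and its cokernel: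
$$\varphi:F\to G,\quad \varphi(x)=[\eta_R(x)-\eta_L(x)],\qquad\Omega:=\operatorname{coker}\varphi .$$

**Formulas for $\varphi$.** Since $g(x)=x+\sum b_jx^{j+1}$, the identity $\log_{\eta_R}(g(x))=\log_{\eta_L}(x)$ gives, modulo $K^2$, $\log_{\eta_R}(x)=\log_{\eta_L}(x)-\log'_{\eta_L}(x)\sum_jb_jx^{j+1}$ (replacing $\log'_{\eta_R}$ by $\log'_{\eta_L}$ changes the last term by an element of $K^2\otimes\mathbb Q$). Taking the coefficient of $x^{k+1}$,
$$dm_k=-\sum_{i+j=k,\ j\ge1}(i+1)m_i\,b_j,\qquad (i+1)m_i=[\mathbb{CP}^i]\in\mathrm{MU}_*.\tag{1}$$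
In particular $dm_k\in L$, and since the coefficient of $b_k$ is $-1$, the $dm_k$ form an $\mathrm{MU}_*$-basis of $L$.

Next, there are $u_k\in\mathbb Z_{(p)}^\times$ with
$$\varphi(x'_k)=u_kp^{\epsilon_k}b_k+\sum_{i<k}r_{k,i}b_i,\qquad r_{k,i}\in R_{2(k-i)}.\tag{2}$$
Indeed the coefficient of $b_k$ has degree $0$. A product $xy$ of positive-degree elements has $d(xy)=x\,dy+y\,dx$, which involves only $b_i$ with $i<k$. So by (a) the coefficient of $b_k$ in $dx_k$ is a unit times $p^{\epsilon_k}$ times the coefficient of $b_k$ in $dm_k$, which is $-1$. Finally $s(x_k)\in V$ is decomposable for $k\notin\{p^i-1:1\le i\le n\}$ and does not contribute to $b_k$.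

**Example 1 ($n=0$).** Here $R_{>0}=0$, $x'_k=x_k$ for all $k\geq 1$, and (2) reads $\varphi(x_k)=u_kp^{\epsilon_k}b_k$. So $\Omega=\bigoplus_{j\ge1}\mathbb F_p\cdot b_{p^j-1}$.

**Example 2 ($n=1$, $p=2$).** By (1), $dv_1=-2b_1$, $dx_2=-3b_2-3v_1b_1$, and $dv_2=2\,dm_3-12m_1^2\,dm_1=-2b_3-2v_1b_2-2x_2b_1+3v_1^2b_1$. With $x_2'=x_2-cv_1^2$ and $x'_3=v_2-c'v_1^3$,
$$\varphi(x'_2)=-3b_2+(4c-3)v_1b_1,\qquad\varphi(x_3')=-2b_3-2v_1b_2+(3-2c+6c')v_1^2b_1 .$$
Modulo $2$ these are $b_2+v_1b_1$ and $v_1^2b_1$. The diagonal coefficient $-2$ of $\varphi(x'_3)$ dies modulo $2$, but an off-diagonal coefficient survives, and it is a unit once $v_1$ is inverted.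

## 2. Relative THH, descent, divided powers, depth

**Definition 3 (THH).** $\mathrm{THH}(R)$ is the realization of the cyclic bar construction $r\mapsto R^{\otimes r+1}$, and $\mathrm{THH}(R/\mathrm{MU})$ is that of $r\mapsto R^{\otimes_{\mathrm{MU}}(r+1)}$. Put $T=\mathrm{THH}(\mathrm{MU})$. Since $R^{\otimes r+1}\otimes_{\mathrm{MU}^{\otimes r+1}}\mathrm{MU}=R^{\otimes_{\mathrm{MU}}(r+1)}$, we have $\mathrm{THH}(R/\mathrm{MU})=\mathrm{THH}(R)\otimes_T\mathrm{MU}$.

For example $\mathrm{THH}(\mathrm{MU}/\mathrm{MU})=\mathrm{MU}$.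

**Definition 4 (descent spectral sequence).** It is the spectral sequence of the cosimplicial object
$$X^q=\mathrm{THH}(R/\mathrm{MU})^{\otimes_{\mathrm{THH}(R)}(q+1)}=\mathrm{THH}(R)\otimes_T\mathrm{MU}^{\otimes_T(q+1)},\qquad E_2^{s,t}(\mathrm{THH}(R))=H^s(\pi_tX^\bullet).\tag{3}$$

For example let $R=\mathrm{MU}$ and $s=0$. The composite $\mathrm{MU}\to T\to\mathrm{MU}$ is the identity, so each of the two maps $\mathrm{MU}\rightrightarrows\mathrm{MU}\otimes_T\mathrm{MU}$ equals $\mathrm{MU}\to T\to\mathrm{MU}\otimes_T\mathrm{MU}$. Hence they agree on homotopy, and $E_2^{0,*}(\mathrm{THH}(\mathrm{MU}))=\mathrm{MU}_*$.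

**Definition 5 (divided powers).** For a free module $N$ put $\Gamma^w(N)=(N^{\otimes w})^{\Sigma_w}$, $\gamma_w(y)=y^{\otimes w}$, $\Gamma(N)=\bigoplus_w\Gamma^w(N)$. For $N$ free on $(e_k)$, $\Gamma(N)$ is free on the products $\prod\gamma_{i_k}(e_k)$. We have $\Gamma(N\oplus N')=\Gamma(N)\otimes\Gamma(N')$, and $\Gamma$ commutes with base change. The diagonal of $N$ induces a coassociative comultiplication $\Gamma(N)\to\Gamma(N)\otimes\Gamma(N)$ with $\gamma_w(y)\mapsto\sum_i\gamma_i(y)\otimes\gamma_{w-i}(y)$.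

For example $\Gamma^2(N)$ for $N$ free on $e,f$ has basis $e\otimes e$, $f\otimes f$, $e\otimes f+f\otimes e$; and $\gamma_2(e+f)=\gamma_2(e)+ef+\gamma_2(f)$.

**Depth.** For a Noetherian local ring $S$ with residue field $k$ and a finitely generated module $M\ne0$, $\operatorname{depth}M$ is the least $i$ with $\mathrm{Ext}^i_S(k,M)\ne0$. If $S$ is regular of dimension $d$, then $\operatorname{depth}S=d$ and $\operatorname{pd}M+\operatorname{depth}M=d$ (Auslander–Buchsbaum). For example, over $S=\mathbb Z_{(p)}$ the module $\mathbb F_p$ has projective dimension $1$ and depth $0$.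

## 3. Surjectivity in filtrations $s\le n$: the statements

The unit $\mathrm{MU}\to R$ induces a map of descent spectral sequences. In filtration $s$, which classes of $E_2^s(\mathrm{THH}(R))$ come from $\mathrm{MU}$? For $s=0$ the source is $\mathrm{MU}_*$, so one asks whether the equalizer of $\pi_*X^0\rightrightarrows\pi_*X^1$ is only $R_*$. The following facts are known.

* (i) Some form of $\mathrm{BP}\langle n\rangle$ admits an $\mathbb E_3$-$\mathrm{MU}$-algebra structure (Hahn–Wilson).
* (ii) For such a structure $E_2^{s,t}(\mathrm{THH}(\mathrm{BP}\langle n\rangle))$ is concentrated in $0\le s\le n+1$ (Hahn–Wilson, Prop. 6.1.6).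
* (iii) The descent spectral sequence for $R=\mathrm{MU}$ degenerates at $E_2$.

David Jongwon Lee's "Integral topological Hochschild homology of connective complex K-theory", arXiv:2206.02411 (2022), conjectures surjectivity for $0\le s\le n$. This is true, for every form and every $\mathbb E_3$-$\mathrm{MU}$-algebra structure.

**Theorem A.** The map $E_2^{s,t}(\mathrm{THH}(\mathrm{MU}))_{(p)}\to E_2^{s,t}(\mathrm{THH}(R))$ induced by the unit is surjective for $0\le s\le n$ and all $t$.

**Theorem B.**

1. $E_2^s(\mathrm{THH}(\mathrm{MU}))\cong\Lambda^s_{\mathrm{MU}_*}L$ for all $s$, and $E_2^s(\mathrm{THH}(R))\cong\Lambda^s_{R_*}\Omega$ for $0\le s\le n$, compatibly with the canonical surjection. For $s=n+1$ the image of the map is $\Lambda^{n+1}\Omega\hookrightarrow E_2^{n+1}(\mathrm{THH}(R))$. So for $s\le n+1$ the kernel is $I\Lambda^sL+d(I)\wedge\Lambda^{s-1}L$.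
2. For $s\le n$, $E_2^s(\mathrm{THH}(R))$ is torsion-free. It is the $R_*$-submodule of $\Omega^s_{(R_*\otimes\mathbb Q)/\mathbb Q}$ generated by the forms $dm_{k_1}\wedge\dots\wedge dm_{k_s}$.
3. (Using (ii).) For $s=n+1$ the map is never surjective.
4. (Using (ii) and (iii).) The descent spectral sequence of $\mathrm{THH}(R)$ degenerates at $E_2$.

Theorem A and parts 1 and 2 use neither (ii) nor (iii). Sections 4 to 7 replace the topology by an explicit Koszul complex built from $\varphi$; Sections 8 to 10 show that this complex is exact in the needed range.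

## 4. Suspension classes and exterior algebras

All homotopy rings that we meet have the form $\pi_*(B'\otimes_AB)$ with $A_*\to B_*$ a regular quotient. We need their exterior generators in a form that is natural, because later we must compute maps between them.

**The operation $\sigma$.** Let $A$ be an $\mathbb E_\infty$-ring, and let $A\to B\to E$, $A\to B'\to E$ form a commutative square of $A$-modules. Let $P=B\times_EB'$, with fiber sequence $\Sigma^{-1}E\xrightarrow{\partial}P\to B\oplus B'$. Suppose that the odd homotopy of $B$ and $B'$ vanishes and $d$ is even. Then $\partial:\pi_{d+1}E\to\pi_dP$ is injective, as its kernel is the image of $\pi_{d+1}(B\oplus B')=0$. If $a\in A_d$ dies in $B_*$ and in $B'_*$, let $\sigma a\in\pi_{d+1}E$ be the unique class with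
$$\partial(\sigma a)=\text{image of }a\text{ in }\pi_d(B\times_EB').\tag{4}$$
Uniqueness makes $\sigma$ additive, $A_*$-linear (for even-degree scalars), and natural for maps of such squares, including maps that change $A$. For example, for $A=\mathbb Z$, $B=B'=\mathbb F_p$, $E=\mathbb F_p\otimes_{\mathbb Z}\mathbb F_p$, the class $\sigma p$ lives in $\pi_1E=\mathrm{Tor}_1^{\mathbb Z}(\mathbb F_p,\mathbb F_p)=\mathbb F_p$, and it is a generator by the Claim in the next proof.

**Lemma 1.** Let $A$ be an $\mathbb E_\infty$-ring with $A_*$ an even domain. Let $B_1,\dots,B_r$ be $\mathbb E_2$-$A$-algebras with $A_*\to B_{i*}$ surjective, with kernel $J_i$ generated by a regular sequence $a_{i,1},a_{i,2},\dots$ of nonzero elements. Let $B'$ be an $\mathbb E_2$-$A$-algebra with $B'_*$ even, torsion-free and killed by all $J_i$. Put $E=B'\otimes_AB_1\otimes_A\dots\otimes_AB_r$, and for $a\in J_i$ let $\sigma_ia\in E_*$ be the image of $\sigma a\in\pi_*(B'\otimes_AB_i)$. Then $E_*=\Lambda_{B'_*}(\sigma_ia_{i,k})$. If $J_E\subset E_*$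 is the ideal generated by the odd-degree elements, the $\sigma_i$ induce an isomorphism $\bigoplus_iB'_*\otimes_{A_*}J_i/J_i^2\cong J_E/J_E^2$ that raises degree by $1$.

*Proof.* **Step 1: reduce to cofibers of single elements.** Write $A/a$ for the cofiber of $a:\Sigma^{|a|}A\to A$. Since $a_{i,k}=0$ in $B_{i*}$, the unit of $B_i$ extends to an $A$-module map $A/a_{i,k}\to B_i$. Multiplying in $B_i$, in the order of $k$, gives a map $\bigotimes_kA/a_{i,k}\to B_i$, where the source is the colimit of the finite tensor products. By regularity its homotopy is $A_*/J_i$, so the map is an equivalence. Hence $E\simeq B'\otimes_A\bigotimes_{i,k}A/a_{i,k}$.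

**Step 2: identify $\sigma a$ for one element.** Let $a=a_{i,k}$, $d=|a|$, $E'=B'\otimes_AA/a$. As $A_*$ is a domain and $a\neq0$, $\pi_*(A/a)=A_*/a$ is even, so $\sigma a\in\pi_{d+1}E'$ is defined from $A\to A/a$ and $A\to B'$. By naturality it maps to $\sigma_ia\in E_*$. *Claim:* the boundary map $\partial':E'\to\Sigma^{d+1}B'$ sends $\sigma a$ to $\pm1$.

To see this, let $P=A/a\times_{E'}B'$. The element $a\in\pi_dA$ is the image of the generator of $\pi_d\,\mathrm{fib}(A\to A/a)=\pi_d\Sigma^dA$. The map $A\to P$ over $A/a$ induces on fibers over $A/a$ the map $\Sigma^dA\to\mathrm{fib}(P\to A/a)=\mathrm{fib}(B'\to E')=\Sigma^dB'$, which is the suspended unit. So the image of $a$ in $\pi_dP$ is the image of $1\in\pi_d\Sigma^dB'$. On the other hand $\partial:\Sigma^{-1}E'=0\times_{E'}0\to A/a\times_{E'}B'$ factors through $0\times_{E'}B'=\mathrm{fib}(B'\to E')$, and $\Sigma^{-1}E'\to\mathrm{fib}(B'\to E')=\Sigma^dB'$ is, up to sign, the desuspension of $\partial'$. Since $a$ acts by $0$ on $B'_*$, $\partial'$ is surjective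 on homotopy; pick $e\in\pi_{d+1}E'$ with $\partial'(e)=1$. Then $\partial e=\pm(\text{image of }a)$, so $\sigma a=\pm e$ by uniqueness in (4). This proves the claim.

**Step 3: build $E_*$ one generator at a time.** Order the pairs $(i,k)$ in a sequence, increasing in $k$ for each $i$. Let $P_m$ be the tensor product over $A$ of the first $m$ modules $A/a_{i,k}$, and let $a$ be the $m$-th element. It acts by $0$ on $\pi_*(B'\otimes_AP_{m-1})$, since it acts through $B'_*$. So
$$0\to\pi_*(B'\otimes_AP_{m-1})\to\pi_*(B'\otimes_AP_m)\xrightarrow{\partial'}\pi_{*-|a|-1}(B'\otimes_AP_{m-1})\to0$$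
is exact. The multiplication of $B'$ gives pairings $(B'\otimes_AP_{m-1})\otimes_A(B'\otimes_AA/a)\to B'\otimes_AP_m$, which are compatible with $\partial'$ in the second variable. By the claim $y\cdot\sigma a\mapsto\pm y$, so $y\mapsto y\cdot\sigma a$ splits the sequence up to sign. The pairings map to the multiplication of $E$. By induction on $m$ and passage to the colimit, $E_*$ is $B'_*$-free on the ordered monomials in the $\sigma_ia_{i,k}$.

**Step 4: conclude.** $E$ is an $\mathbb E_2$-ring, so $E_*$ is graded commutative. It is torsion-free, so $2z^2=0$ gives $z^2=0$ for odd $z$. Thus $E_*$ is the stated exterior algebra. As $B'_*$ is even, $J_E=(\sigma_ia_{i,k})$, and $J_E/J_E^2$ is $B'_*$-free on the $\sigma_ia_{i,k}$. For $a,b\in J_i$ we have $\sigma_i(ab)=a\,\sigma_i(b)=0$, because $J_i$ acts on $E_*$ through $B'_*$, hence by zero. So $\sigma_i$ factors over $J_i/J_i^2$, which is $A_*/J_i$-free on the $a_{i,k}$, and the induced map carries a basis to a basis. $\square$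

## 5. A filtration of $\pi_*X^\bullet$ by divided powers

The groups $\pi_*X^q$ are homotopy groups of realizations. We filter them by simplicial skeleta and compute the graded pieces, as cosimplicial modules.

**Step 1: a bisimplicial model.** The purpose is to write $X^q=|D^q_\bullet|$ with every $D^q_r$ accessible to Lemma 1. Consider the symmetric monoidal $\infty$-category of pairs ($\mathbb E_\infty$-ring $A$, $A$-module $M$), with $(A,M)\otimes(A',M')=(A\otimes A',M\otimes M')$. An $\mathbb E_3$-algebra of pairs lying over $A$ is the same as an $\mathbb E_3$-$A$-algebra, because an $\mathbb E_\infty$-ring carries a unique $\mathbb E_3$-algebra structure for the coproduct $\otimes$. So $(\mathrm{MU},R)$ is an $\mathbb E_3$-algebra of pairs, and by additivity an $\mathbb E_1$-algebra in $\mathbb E_2$-algebras of pairs. Its cyclic bar construction is a simplicial object $(U_r,R^{\otimes r+1})$ of $\mathbb E_2$-algebras of pairs, $U_r=\mathrm{MU}^{\otimes r+1}$, with realization $(T,\mathrm{THH}(R))$. Here $U_\bullet=(\Delta^1/\partial\Delta^1)_\bullet\otimes\mathrm{MU}$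 as $\mathbb E_\infty$-rings, and collapsing the circle gives a simplicial $\mathbb E_\infty$-map $U_\bullet\to\mathrm{MU}$, in each degree the multiplication. Put
$$D^q_r=R^{\otimes r+1}\otimes_{U_r}\mathrm{MU}^{\otimes_{U_r}(q+1)}\simeq R^{\otimes_{\mathrm{MU}}(r+1)}\otimes_{\mathrm{MU}}C_r^{\otimes_{\mathrm{MU}}q},\qquad C_r=\mathrm{MU}\otimes_{U_r}\mathrm{MU}.$$
Base change $(A\to A',M)\mapsto M\otimes_AA'$ is symmetric monoidal, so $D^q_r$ is simplicial in $r$ and cosimplicial in $q$ through $\mathbb E_2$-ring maps. Sifted colimits commute with relative tensor products, so $|D^q_\bullet|=X^q$, compatibly in $q$.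

Moreover $[0]$ is initial in $\Delta^{op}$, so the identity of $R$ extends uniquely to a map from the constant simplicial object $R$ to $R^{\otimes\bullet+1}$ (the inclusion of position $0$). Hence everything is linear over $R$, compatibly in $q$ and $r$.

**Step 2: the homotopy of $D^q_r$.** For each $j\in\{0,\dots,q\}$ the map $U_r\to D^q_r$ factors as $U_r\to\mathrm{MU}\to D^q_r$ through the $j$-th factor $\mathrm{MU}$, and each of the $r+1$ composites $\mathrm{MU}\to U_r\to\mathrm{MU}$ is the identity. So all $r+1$ maps $\mathrm{MU}\to U_r\to D^q_r$ and all $q+1$ maps $\mathrm{MU}\to D^q_r$ agree on homotopy. The first ones factor through $R$, so $I\mapsto0$. Thus $A^q_r:=\pi_*D^q_r$ is canonically a graded commutative algebra over $R_*=\mathrm{MU}_*/I$, and all structure maps are $R_*$-algebra maps.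

Lemma 1 with base ring $\mathrm{MU}$ and $B'=B_i=R$ gives $\pi_*R^{\otimes_{\mathrm{MU}}(r+1)}=\Lambda_{R_*}(\sigma x'^{(i)}_k:1\le i\le r)$, where $(i)$ refers to the positions $(0,i)$. By flatness $U_{r*}=\mathrm{MU}_*[b_k^{(i)}:1\le i\le r]$, the $i$-th group of variables coming from positions $(0,i)$, and the multiplication identifies $\mathrm{MU}_*$ with $U_{r*}/(b^{(i)}_k)$. So Lemma 1 with base ring $U_r$ and $B'=B=\mathrm{MU}$ gives $\pi_*C_r=\Lambda_{\mathrm{MU}_*}(\sigma b_k^{(i)})$, which is $\mathrm{MU}_*$-free. By Künneth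
$$A^q_r=\Lambda_{R_*}\bigl(\sigma x'^{(i)}_k,\ \sigma b^{(i)}_{k,l}\;:\;1\le i\le r,\ 1\le l\le q\bigr).\tag{5}$$

**Step 3: the indecomposables form a $K(N^q,1)$.** Let $J=J^q_r\subset A^q_r$ be the ideal generated by odd-degree elements. All structure maps preserve it. Put $Q^q_r=J/J^2$ and $N^q=Q^q_1$. By (5), $J^w/J^{w+1}=\Lambda^w_{R_*}(Q^q_r)$, naturally. The $r$ surjections $[r]\to[1]$ induce the maps "positions $(0,i)$", $1\le i\le r$, and $\sigma$ is natural. So by (5) the map $\bigoplus_{[r]\twoheadrightarrow[1]}Q_1^q\to Q^q_r$ is an isomorphism, and $Q^q_0=0$. In the Dold–Kan decomposition $Q_r^q=\bigoplus_{[r]\twoheadrightarrow[k]}(\text{normalized part in degree }k)$ the part in degree $1$ is $N^q$ and it already accounts for everything. So $Q^q_\bullet=K(N^q,1)$, naturally in $q$.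

**Step 4: exterior powers of $K(N,1)$.**

**Lemma 2.** For a free $R_*$-module $N$, $\pi_j\Lambda^w_{R_*}(K(N,1))$ is $0$ for $j\ne w$ and is naturally $\Gamma^w_{R_*}(N)$ for $j=w$.

*Proof.* $K(N,1)_r=N^r$ is the nerve of $N$, and $\Lambda(N^r)=\Lambda(N)^{\otimes r}$. Inner faces add neighbors, so they become multiplications; outer faces drop a summand, so they become augmentations. Hence $\Lambda(K(N,1))$ is the bar construction computing $\mathrm{Tor}^{\Lambda(N)}(R_*,R_*)$. For $N$ of rank one, $\mathrm{Tor}$ over $\Lambda(e)$ is concentrated in homological degree equal to weight; by Künneth and filtered colimits the same holds for every free $N$. In weight $w$ the normalized bar complex is zero above degree $w$, is $N^{\otimes w}$ in degree $w$, and is $\bigoplus_iN^{\otimes i}\otimes\Lambda^2N\otimes N^{\otimes w-2-i}$ in degree $w-1$. So the homology in degree $w$ is the intersection of the kernels of the maps that multiply neighbors. The kernel of $N^{\otimes2}\to\Lambda^2N$ is spanned by the $x\otimes x$ and equals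 $(N^{\otimes2})^{\Sigma_2}$. Hence the intersection is $(N^{\otimes w})^{\Sigma_w}=\Gamma^w(N)$. $\square$

**Step 5: the filtration.** The generators in (5) have internal degree $\geq 3$, so $J^w$ lives in internal degrees $\ge3w$ and the $J$-adic filtration is finite in each degree. By Lemma 2, $\pi_j(J^w/J^{w+1})=0$ unless $j=w$. So $\pi_j(J^{w+1})=0$ for $j\le w$ and $\pi_j(A^q_\bullet/J^w)=0$ for $j\ge w$. The long exact sequences give natural isomorphisms
$$\pi_w(A^q_\bullet)\xrightarrow{\ \cong\ }\pi_w(A^q_\bullet/J^{w+1})\xleftarrow{\ \cong\ }\pi_w(J^w/J^{w+1})=\Gamma^w(N^q).\tag{6}$$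
The skeletal spectral sequence $E^2_{w,*}=\pi_w(\pi_*D^q_\bullet)\Rightarrow\pi_*X^q$ therefore has $E^2_{w,*}=\Gamma^w(N^q)$. A generator $\sigma x'_k$ or $\sigma b_k$ of $N^q$ has internal degree $2k+1$ and simplicial degree $1$, so total degree $2k+2$. Everything is in even total degree and the spectral sequence collapses; it converges because the $D^q_r$ are connective. We have proved the following.

**Proposition 3.** $\pi_*X^\bullet$ has a natural increasing exhaustive filtration $0=\mathcal F_{-1}\subset\mathcal F_0\subset\mathcal F_1\subset\cdots$ by cosimplicial $R_*$-submodules, with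
$$\mathrm{gr}_w\cong\Gamma^w_{R_*}(N^\bullet)\tag{7}$$
as cosimplicial modules. It is finite in each degree $t$, since weight $w$ lives in degrees $t\ge4w$.

From now on degrees are total degrees $t$: the generators of $N^q$ coming from $x'_k$ and $b_k$ have $t=2k+2$.

## 6. The cofaces of $N^\bullet$ and the conormal map

Now we compute the cosimplicial module $N^\bullet$. Write $U=U_1$, $C=C_1$, $M=R\otimes R$, so that $D^q_1=M\otimes_U\mathrm{MU}_{(0)}\otimes_U\dots\otimes_U\mathrm{MU}_{(q)}$.

**Step 1: $N^q$ as a module.** By Lemma 1 the indecomposables $J/J^2$ of $\pi_*(M\otimes_U\mathrm{MU})=\pi_*(R\otimes_{\mathrm{MU}}R)$ are $F$, those of $\pi_*C$ are $L$, and those of $\pi_*(R\otimes_U\mathrm{MU})=\pi_*(R\otimes_{\mathrm{MU}}C)$ are $G$. Let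
$$\iota:M\otimes_U\mathrm{MU}_{(0)}\to D^q_1,\qquad\kappa_j:C=\mathrm{MU}_{(j-1)}\otimes_U\mathrm{MU}_{(j)}\to D^q_1\quad(1\le j\le q).$$
By (5) these induce $N^q=F\oplus G^{\oplus q}$.

**Step 2: the cofaces, up to one unknown map.** The coface $d^i$ skips position $i$.

**Lemma 4.** On indecomposables,
$$d^i\kappa_j=\begin{cases}\kappa_{j+1}&i<j\\ \kappa_j+\kappa_{j+1}&i=j\\ \kappa_j&i>j\end{cases}\qquad d^i\iota=\iota\ (i\ge1),\qquad d^0\iota=\iota+\kappa_1\varphi'\tag{8}$$
for some $R_*$-linear map $\varphi':F\to G$ independent of $q$.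

*Proof.* For $i\ne j$ the pair of positions $(j-1,j)$ goes to $(j,j+1)$ if $i<j$ and is unchanged if $i>j$. For $i=j$ it goes to $(j-1,j+1)$, so we must express the map $C\to\mathrm{MU}_{(j-1)}\otimes_U\mathrm{MU}_{(j)}\otimes_U\mathrm{MU}_{(j+1)}$ on indecomposables, where the target has indecomposables $L\oplus L$ via $\kappa_j,\kappa_{j+1}$. Apply the multiplication $\mathrm{MU}_{(j)}\otimes_U\mathrm{MU}_{(j+1)}\to\mathrm{MU}$. It kills $\kappa_{j+1}$ on indecomposables, because $\mathrm{MU}_*$ is even; it is the identity on $\kappa_j$; and it carries the pair $(j-1,j+1)$ identically to $C$. So the $\kappa_j$-component is the identity. Multiplying $\mathrm{MU}_{(j-1)}\otimes_U\mathrm{MU}_{(j)}\to\mathrm{MU}$ instead shows the same for the $\kappa_{j+1}$-component.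

For $i\ge1$ position $0$ is kept, so $d^i\iota=\iota$. The map $d^0\iota$ is $M\otimes_U\mathrm{MU}_{(1)}\to D^{q+1}_1$, which factors through $M\otimes_U\mathrm{MU}_{(0)}\otimes_U\mathrm{MU}_{(1)}=D^1_1$, with indecomposables $F\oplus G$. This gives the independence of $q$. Multiplying $\mathrm{MU}_{(0)}\otimes_U\mathrm{MU}_{(1)}\to\mathrm{MU}$ kills $\kappa_1$ and turns $d^0\iota$ and $\iota$ into the identity, so the $F$-component is the identity. $\square$

**Step 3: the unknown map is the conormal map.**

**Lemma 5.** $\varphi'=\pm\varphi$, with one sign for all elements.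

*Proof.* *Reduction to one map.* The multiplication $\nu:M\to R$ covers $\mu:U\to\mathrm{MU}$, and induces the $\mathbb E_2$-map $M\otimes_U\mathrm{MU}_{(0)}=R\otimes_{\mathrm{MU}}R\to R$. Applying it to $D^1_1=(M\otimes_U\mathrm{MU}_{(0)})\otimes_U\mathrm{MU}_{(1)}$ gives a map to $E_1:=R\otimes_U\mathrm{MU}$. On indecomposables this map kills $\iota(F)$, which passes through the even ring $R_*$, and is the identity on $\kappa_1(G)$. So $\varphi'$ is the map induced on indecomposables by
$$f=\nu\otimes1:\ E_0:=M\otimes_U\mathrm{MU}=R\otimes_{\mathrm{MU}}R\longrightarrow E_1=R\otimes_U\mathrm{MU}.$$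

*Lifts and loops.* We will compare maps into fiber products that differ only in a homotopy. Given maps of spectra $a:W\to E$, $c:W'\to E$, $\alpha:Y\to W$, $\alpha':Y\to W'$, lifts of $(\alpha,\alpha')$ to $W\times_EW'$ correspond to homotopies $H:a\alpha\simeq c\alpha'$; write $\langle\alpha,\alpha',H\rangle$. For two homotopies $H_1,H_2$ the loop $H_2^{-1}*H_1$ at $a\alpha$ (first $H_1$, then back along $H_2$) defines $\delta\in[Y,\Sigma^{-1}E]$. Subtracting triples gives $(0,0,H_1-H_2)$, so
$$\langle\alpha,\alpha',H_1\rangle-\langle\alpha,\alpha',H_2\rangle=\varepsilon\,\partial\delta$$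
with a universal sign $\varepsilon$.

*The loop $\delta$.* Let $u:\mathrm{MU}\to R$ be the unit and $k=u\mu:U\to R$. Let $a_1:R\to E_1$ and $c_1:\mathrm{MU}\to E_1$ be the structure maps, with the canonical homotopy $H:a_1k\simeq c_1\mu$ of maps $U\to E_1$. Since $\mu\eta_L=\mu\eta_R=\mathrm{id}$, both $H\eta_L$ and $H\eta_R$ are homotopies $a_1u\simeq c_1$. Let $\delta\in[\mathrm{MU},\Sigma^{-1}E_1]$ be the class of the loop $(H\eta_R)^{-1}*(H\eta_L)$ at $a_1u$. Let $x\in I$ and $z=\eta_L(x)-\eta_R(x)\in K$. We show that $\sigma(z)$ and $f(\sigma x)$ both equal $\varepsilon\,\delta(x)$.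

*(1) $\sigma(z)=\varepsilon\,\delta(x)$.* The map $U\to R\times_{E_1}\mathrm{MU}$ of (4) is $\langle k,\mu,H\rangle$. It sends $z$ to
$$\langle u,\mathrm{id},H\eta_L\rangle(x)-\langle u,\mathrm{id},H\eta_R\rangle(x)=\varepsilon\,\partial\delta(x).$$
By the uniqueness in (4), $\sigma(z)=\varepsilon\,\delta(x)$ in $\pi_*E_1$.

*(2) $f(\sigma x)=\varepsilon\,\delta(x)$.* The two inclusions of pairs $(\mathrm{MU},R)\to(\mathrm{MU},R)\otimes(\mathrm{MU},R)=(U,M)$ lie over $\eta_L$ and $\eta_R$. Base change along $\mu$ turns them into the two $\mathrm{MU}$-linear inclusions $R\rightrightarrows R\otimes_{\mathrm{MU}}R=E_0$, and the composites $\mathrm{MU}\xrightarrow{u}R\rightrightarrows E_0$ are identified with the unit $\mathrm{MU}\to E_0$ by restricting the canonical homotopy $(U\to M\to E_0)\simeq(U\xrightarrow{\mu}\mathrm{MU}\to E_0)$ along $\eta_L$ and $\eta_R$. So the homotopy between the two composites goes along the restriction to $\eta_L$ and returns along the restriction to $\eta_R$. Each inclusion followed by $(\mu,\nu)$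 is the identity of $(\mathrm{MU},R)$. So under $f$ both inclusions $R\to E_0$ become $a_1$, and the homotopy becomes $(H\eta_R)^{-1}*(H\eta_L)$. Hence $\partial f(\sigma x)$ is the image of $x$ under
$$\langle u,u,(H\eta_R)^{-1}*(H\eta_L)\rangle:\mathrm{MU}\to R\times_{E_1}R .$$
The map $\langle u,u,\mathrm{const}\rangle$ factors as $\mathrm{MU}\xrightarrow{u}R\xrightarrow{\mathrm{diag}}R\times_{E_1}R$ and so kills $x$. Therefore $\partial f(\sigma x)=\varepsilon\,\partial\delta(x)$. Since $R_*$ is even, $\partial$ is injective here, and $f(\sigma x)=\varepsilon\,\delta(x)$.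

So $f(\sigma x)=\sigma(z)$. By Lemma 1 with base ring $U$, $B=\mathrm{MU}$, $B'=R$, the class $\sigma(z)$ corresponds to $[z]\in R_*\otimes_{\mathrm{MU}_*}K/K^2=G$, and $[z]=-\varphi(x)$. Exchanging the two factors of a fiber product in the definition of $\sigma$ changes $\partial$ by a global sign only. $\square$

Replacing $\iota$ by $-\iota$ if necessary, we take $\varphi'=\varphi$.

## 7. From the cobar complex to the Koszul complex $K_w$

In this section tensor products are over $R_*$. The aim is to compute $H^s(\Gamma^w(N^\bullet))$ by a small complex.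

**Step 1: recognize a cobar complex.** By (8) and $\Gamma(N^q)=\Gamma(F)\otimes\Gamma(G)^{\otimes q}$, the complex $\bigoplus_w\Gamma^w(N^\bullet)$ is the cobar complex of the right comodule $\Gamma(F)$ over the coalgebra $\Gamma(G)$, with trivial left coefficients $R_*$. Here $d^0$ is the coaction $\Gamma(F)\to\Gamma(F)\otimes\Gamma(G)$ induced by $(1,\varphi):F\to F\oplus G$, that is, $\gamma_w(y)\mapsto\sum_i\gamma_i(y)\otimes\gamma_{w-i}(\varphi y)$; for $1\le j\le q$, $d^j$ is the comultiplication of the $j$-th factor $\Gamma(G)$; and $d^{q+1}$ inserts $1$ at the end.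

**Step 2: resolve the trivial coefficients.** Let $\mathrm{Kos}^s=\Gamma(G)\otimes\Lambda^sG$, with differential the component $\Gamma^i\to\Gamma^{i-1}\otimes\Gamma^1$ of the comultiplication followed by exterior multiplication: $d(\gamma_i(x)\otimes\eta)=\gamma_{i-1}(x)\otimes x\wedge\eta$. We have $d^2=0$, because by coassociativity $\Gamma^i\to\Gamma^{i-2}\otimes\Gamma^1\otimes\Gamma^1$ factors through $\Gamma^{i-2}\otimes\Gamma^2$, and symmetric tensors die in $\Lambda^2$. By coassociativity again, $d$ is a map of cofree left $\Gamma(G)$-comodules. The complex resolves $R_*$: in rank one it is $\gamma_i\mapsto\gamma_{i-1}\otimes e$, with cohomology $R_*\gamma_0$, and $\mathrm{Kos}(G'\oplus G'')=\mathrm{Kos}(G')\otimes\mathrm{Kos}(G'')$, so the general case follows by Künneth and filtered colimits.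

**Step 3: compare through a double complex.** Let $W^{q,s}=\Gamma(F)\otimes\Gamma(G)^{\otimes q}\otimes\mathrm{Kos}^s$, the cobar complex with coefficients in $\mathrm{Kos}^s$.

For fixed $q$, $W^{q,\bullet}$ resolves $\Gamma(F)\otimes\Gamma(G)^{\otimes q}$, by flatness. So the total complex computes $H^*(\bigoplus_w\Gamma^w(N^\bullet))$.

For fixed $s$, augment by the coaction $\Gamma(F)\otimes\Lambda^sG\to\Gamma(F)\otimes\Gamma(G)\otimes\Lambda^sG=W^{0,s}$. Let $h:W^{q,s}\to W^{q-1,s}$ (and $W^{0,s}\to\Gamma(F)\otimes\Lambda^sG$) apply the counit to the factor $\Gamma(G)$ of $\mathrm{Kos}^s$. Then $hd^{q+1}=\mathrm{id}$ on $W^{q,s}$ and $hd^i=d^ih$ for $i\le q$, so $h$ is, up to sign, a contraction. Hence $W^{\bullet,s}$ has cohomology $\Gamma(F)\otimes\Lambda^sG$ in $q=0$, embedded by the coaction.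

The induced differential on $\Gamma(F)\otimes\Lambda^\bullet G$ is found by applying $d$ to the embedded element $\sum_j\gamma_j(y)\otimes\gamma_{i-j}(\varphi y)\otimes\eta$. The result is $\sum_j\gamma_j(y)\otimes\gamma_{i-1-j}(\varphi y)\otimes\varphi(y)\wedge\eta$, which is the embedded image of $\gamma_{i-1}(y)\otimes\varphi(y)\wedge\eta$. Collecting weights:

**Proposition 6.** Naturally, $H^s(\Gamma^w(N^\bullet))=H^s(K_w)$, where
$$K_w^s=\Gamma^{w-s}(F)\otimes\Lambda^sG,\qquad d(\gamma_i(y)\otimes\eta)=\gamma_{i-1}(y)\otimes\varphi(y)\wedge\eta .\tag{9}$$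
In particular $H^s(K_w)=0$ for $w<s$, and $H^s(K_s)=\operatorname{coker}(F\otimes\Lambda^{s-1}G\to\Lambda^sG)=\Lambda^s\Omega$.

The same applies to $\mathrm{MU}$ in place of $R$, with $F=0$ and $G=L$: there $H^s(K_w)=0$ for $w\ne s$ and $H^s(K_s)=\Lambda^sL$. The unit is a map of $\mathbb E_3$-algebras of pairs $(\mathrm{MU},\mathrm{MU})\to(\mathrm{MU},R)$, so it induces on all of this the evident maps coming from $L\to G$.

Classes from $\mathrm{MU}$ live on the line $w=s$. So we want $H^s(K_w)=0$ for $w>s$, $s\le n$.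

## 8. The case $n=0$, rational exactness, and $p$-torsion in $H^1$

**The case $n=0$ by hand.** By Example 1, $\bigoplus_wK_w$ is the tensor product over $k\geq1$ of the complexes $\Gamma(x_k)\to\Gamma(x_k)b_k$, $\gamma_i(x_k)\mapsto u_kp^{\epsilon_k}\gamma_{i-1}(x_k)b_k$. If $\epsilon_k=0$, the cohomology is $\mathbb Z_{(p)}\gamma_0$. If $\epsilon_k=1$, it is $\mathbb Z_{(p)}\gamma_0$ in $s=0$ and $\mathbb F_p\cdot\gamma_{i-1}(x_k)b_k$, $i\ge1$, in $s=1$ and weight $i$. So $H^0(K_w)=0$ for $w\ge1$, hence $E_2^0=R_*$ and Theorem A holds for $n=0$.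

Filtration $s=1$ already behaves differently. Let $p$ be odd and $t=4p$. The factors with $\epsilon_k=0$ are contractible in positive weight, and the others have $t=2p^j$. Since $p^2>2p$, only $\gamma_2(x_{p-1})\mapsto u_{p-1}\,p\,x_{p-1}\otimes b_{p-1}$ remains. So in degree $t=4p$ the cohomology of the graded pieces is $\mathbb F_p$, in $s=1$ and $w=2$. Hence $E_2^{1,4p}(\mathrm{THH}(R))=\mathbb F_p$. The image from $\mathrm{MU}$ lies in the image of $H^1(\mathcal F_1)$, which in this degree is $\Omega_{t=4p}=0$. So for $n=0$ and $p$ odd, surjectivity fails at $s=1$.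

**What triangularity gives in general.** By (2) the matrix of $\varphi$ is triangular with diagonal entries $u_kp^{\epsilon_k}$. After inverting $p$, $\varphi$ is a split injection, and then $K_w\otimes\mathbb Q$ has no cohomology in degrees $s<w$ (the splitting argument is written out in Section 10). So $H^s(K_w)$ is $p$-power torsion for $s<w$. Since $H^0(K_w)\subset\Gamma^w(F)$ is torsion-free, $H^0(K_w)=0$ for $w\geq1$, and the case $s=0$ of Theorem A follows for every $n$.

**Where this stops.** For $s\ge1$ nothing in this argument excludes $p$-torsion in $H^s(K_w)$, and for $n=0$ there is such torsion in $H^1(K_2)$. So one must use primes of $R_*$ that contain $p$. Modulo such a prime the diagonal entries of $\varphi$ at $k=p^j-1$, $j\ge n+1$, vanish, and triangularity says nothing. Example 2 shows what saves us for $n=1$, $p=2$: an off-diagonal entry that is a unit multiple of $v_1^2$ modulo $2$. The off-diagonal entries depend on the form, so instead of computing them we give a conceptual reason for injectivity. By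 duality, injectivity of $\varphi$ over a residue field says that certain first-order deformations of a formal group law are trivial. Away from $\mathfrak m$ the formal group has finite height $\le n$ or lives in characteristic $0$, and these deformations keep $v_1,\dots,v_n$ fixed. Then depth converts injectivity away from the single point $\mathfrak m$ into exactness in a range of length $\dim (R_*)_{\mathfrak m}-1=n$.

## 9. Finite height: $\varphi$ is injective at every prime other than $\mathfrak m$

**Proposition 7.** For every prime $\mathfrak q\ne\mathfrak m$ of $R_*$ with residue field $\kappa$, the map $\varphi\otimes\kappa:F\otimes\kappa\to G\otimes\kappa$ is injective.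

*Proof.* **Step 1: translate to deformations.** Linear functionals separate points of $F\otimes\kappa$. So it suffices that every $\psi\in\mathrm{Hom}_{R_*}(F,\kappa)$ has the form $b\circ\varphi$ with $b\in\mathrm{Hom}_{R_*}(G,\kappa)$. (No grading is imposed on these maps.) Let $\theta:\mathrm{MU}_*\to R_*\to\kappa$, with formal group law $\mathbf F$ over $\kappa$. View $\psi$ as an additive map $I\to\kappa$ with $\psi(ax)=\theta(a)\psi(x)$ that kills $I^2$. As $\mathrm{MU}_*=V\oplus I$ with $V$ a subring and $\theta(I)=0$, define $D:\mathrm{MU}_*\to\kappa$ by $D|_V=0$ and $D|_I=\psi$. For $v,v'\in V$ and $i,i'\in I$, $D((v+i)(v'+i'))=\psi(vi'+v'i+ii')=\theta(v)\psi(i')+\theta(v')\psi(i)$, so $D$ is a derivation over $\theta$. Hence $\theta_\epsilon=\theta+\epsilon D:\mathrm{MU}_*\to\kappa[\epsilon]/\epsilon^2$ is a ring map. Let $\mathbf F_\epsilon$ be its formal group law.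

**Step 2: trivialize the deformation.** *Claim:* there is a strict isomorphism $g:\mathbf F\to\mathbf F_\epsilon$ over $\kappa[\epsilon]/\epsilon^2$ with $g\equiv x$ modulo $\epsilon$.

If $p\notin\mathfrak q$, then $\operatorname{char}\kappa=0$, and $g=\log_{\mathbf F_\epsilon}^{-1}\circ\log_{\mathbf F}$ works.

Suppose $p\in\mathfrak q$. Since $\mathfrak q\ne\mathfrak m$ and $\mathfrak m$ is maximal, some $v_i$ with $1\le i\le n$ is not in $\mathfrak q$. Let $1\le h\le n$ be minimal with $v_h\notin\mathfrak q$. As $D(v_i)=0$ for $i\le n$, $\theta_\epsilon$ kills $I_h=(p,v_1,\dots,v_{h-1})$, and $c:=a\,\theta_\epsilon(v_h)=a\,\theta(v_h)$ lies in $\kappa^\times$. By (b), $[p]_{\mathbf F_\epsilon}(x)=cx^{p^h}+\cdots$.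

Recall how homomorphisms factor through Frobenius. Let $f:\mathbf G\to\mathbf G'$ be a homomorphism of formal group laws over an $\mathbb F_p$-algebra with $f'(0)=0$. Pulling back the invariant differential of $\mathbf G'$ gives $f'(0)$ times that of $\mathbf G$, which is $0$; since the invariant differential is a unit power series times $dx$, $f'(x)=0$. So only exponents divisible by $p$ occur, and $f(x)=f_1(x^p)$. From $f_1(\mathbf G(x,y)^p)=\mathbf G'(f_1(x^p),f_1(y^p))$ and $\mathbf G(x,y)^p=\mathbf G^{(p)}(x^p,y^p)$, where $\mathbf G^{(p)}$ is the Frobenius twist, $f_1:\mathbf G^{(p)}\to\mathbf G'$ is a homomorphism.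

Apply this $h$ times to $[p]_{\mathbf F_\epsilon}$; this is possible because the coefficients of $x^{p^i}$, $i<h$, vanish. We get $[p]_{\mathbf F_\epsilon}(x)=u(x^{p^h})$ with $u:\mathbf F_\epsilon^{(p^h)}\to\mathbf F_\epsilon$ a homomorphism and $u'(0)=c$ a unit. So $u$ is an isomorphism. Since $h\ge1$, $(\alpha+\epsilon\beta)^{p^h}=\alpha^{p^h}$, so the twist forgets the deformation: $\mathbf F_\epsilon^{(p^h)}=\mathbf F^{(p^h)}$ is defined over $\kappa$. Let $u_0:\mathbf F^{(p^h)}\to\mathbf F$ be $u$ modulo $\epsilon$. Then $g:=u\circ u_0^{-1}:\mathbf F\to\mathbf F_\epsilon$ is an isomorphism with $g\equiv x$ modulo $\epsilon$, and $g'(0)=c/c=1$ because $c\in\kappa$. This proves the claim.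

**Step 3: read off $b$.** By (c), $(\mathbf F,\mathbf F_\epsilon,g)$ is classified by a ring map $\Theta:\mathrm{MU}_*\mathrm{MU}\to\kappa[\epsilon]/\epsilon^2$ with $\Theta\eta_L=\theta$, $\Theta\eta_R=\theta_\epsilon$, and $\Theta\equiv\theta\mu$ modulo $\epsilon$. Hence $\Theta(K)\subset\epsilon\kappa$ and $\Theta(K^2)=0$. So $\Theta|_K=\epsilon b$ with $b:K/K^2\to\kappa$ linear over $\theta$, that is, $b:G\to\kappa$ linear over $R_*$. For $x\in I$,
$$\epsilon\,b(\varphi(x))=\Theta(\eta_Rx-\eta_Lx)=\theta_\epsilon(x)-\theta(x)=\epsilon\,\psi(x).\qquad\square$$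

## 10. Depth: exactness of $K_w$ in degrees $s\le n$, $s<w$

**Proposition 8.** $H^s(K_w)=0$ whenever $s\le n$ and $s<w$. The same holds for the finite complexes $K_w(\varphi_N)$ defined in the proof.

*Proof.* **Step 1: reduce to finite rank.** Let $F_N$, $G_N$ be the finite free modules spanned by the $x'_k$, respectively the $b_k$, with $k\le N$. By (2), $\varphi$ restricts to $\varphi_N:F_N\to G_N$, and $K_w=\operatorname{colim}_NK_w(\varphi_N)$. Fix $N$ and write $K=K_w(\varphi_N)$, a bounded complex of finite free modules over $R_*\cong\mathbb Z_{(p)}[v_1,\dots,v_n]$. It suffices to show that $H^s(K)$ vanishes at all primes.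

**Step 2: primes $\mathfrak q\ne\mathfrak m$.** By Proposition 7, $\varphi_N\otimes\kappa(\mathfrak q)$ is injective, being a restriction of $\varphi\otimes\kappa(\mathfrak q)$. So $(\varphi_N)_{\mathfrak q}$ is a split injection by Nakayama, and $G_{N,\mathfrak q}=F_{N,\mathfrak q}\oplus P$ with $P$ free. Locally
$$\bigoplus_wK_w(\varphi_N)=\bigl(\Gamma(F_N)\otimes\Lambda(F_N)\bigr)\otimes\Lambda(P),$$
where the first factor is the Koszul complex of Section 7, acyclic in positive weight, and $\Lambda(P)$ has zero differential. So $K_{\mathfrak q}$ has cohomology $\Lambda^wP$ in degree $w$ only, and $H^s(K)_{\mathfrak q}=0$ for $s<w$.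

**Step 3: the prime $\mathfrak m$.** Let $S=(R_*)_{\mathfrak m}$, a regular local ring of dimension $n+1$, with residue field $k$. Suppose the statement fails, and let $s$ be minimal with $s\le n$, $s<w$, $H^s:=H^s(K_{\mathfrak m})\ne0$. By Step 2, $H^s$ is a nonzero finitely generated module supported only at the closed point, so $\mathrm{Hom}(k,H^s)\ne0$. Let $B^s\subset Z^s\subset K^s_{\mathfrak m}$ be the boundaries and cycles. Since $K^s_{\mathfrak m}$ is free and $\operatorname{depth}S\ge1$, $\mathrm{Hom}(k,Z^s)\subset\mathrm{Hom}(k,K^s_{\mathfrak m})=0$. From $0\to B^s\to Z^s\to H^s\to0$ we get $\mathrm{Hom}(k,H^s)\hookrightarrow\mathrm{Ext}^1(k,B^s)$, so $\mathrm{Ext}^1(k,B^s)\ne0$. In particular $B^s\ne0$ and $s\ge1$. By minimality of $s$,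
$$0\to K^0_{\mathfrak m}\to\dots\to K^{s-1}_{\mathfrak m}\to B^s\to0$$
is exact. So $\operatorname{pd}B^s\le s-1$, and Auslander–Buchsbaum gives $\operatorname{depth}B^s\ge n+1-(s-1)=n+2-s\ge2$. This contradicts $\mathrm{Ext}^1(k,B^s)\ne0$. $\square$

The bound $s\le n$ enters only in the last inequality.

## 11. Proof of Theorem A and Theorem B(1)

Write $\mathrm{gr}_w=\mathrm{gr}_w\pi_*X^\bullet$. By (7), Proposition 6 and Proposition 8,
$$H^s(\mathrm{gr}_w)=0\ (w<s),\qquad H^s(\mathrm{gr}_s)=\Lambda^s\Omega,\qquad H^s(\mathrm{gr}_w)=0\ (w>s,\ s\le n).\tag{10}$$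

**Step 1: compute $H^s(\mathcal F_s)$ for all $s$.** By the first part of (10), $H^s(\mathcal F_{s-1})=0=H^{s+1}(\mathcal F_{s-1})$. So $H^s(\mathcal F_s)\cong H^s(\mathrm{gr}_s)=\Lambda^s\Omega$.

**Step 2: pass to the whole complex.** Let $w\ge s$ and consider
$$H^{s-1}(\mathrm{gr}_{w+1})\to H^s(\mathcal F_w)\to H^s(\mathcal F_{w+1})\to H^s(\mathrm{gr}_{w+1}).$$
The middle map is surjective if $s\le n$, since then the last group is $0$. It is injective if $s\le n+1$, since then $s-1\le n$ and $s-1<w+1$ make the first group $0$. The filtration is exhaustive and finite in each degree. So $E_2^s(\mathrm{THH}(R))=\Lambda^s\Omega$ for $s\le n$, and $\Lambda^{n+1}\Omega\hookrightarrow E_2^{n+1}(\mathrm{THH}(R))$.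

**Step 3: the same for $\mathrm{MU}$.** Here $H^s(\mathrm{gr}_w)=0$ for all $w\ne s$, so Steps 1 and 2 give $E_2^s(\mathrm{THH}(\mathrm{MU}))=H^s(\mathcal F_s)=\Lambda^s_{\mathrm{MU}_*}L$ for every $s$.

**Step 4: compare.** By naturality, the unit induces on $H^s(\mathcal F_s)$ the canonical map $\Lambda^s_{\mathrm{MU}_*}L\to\Lambda^s_{R_*}G\to\Lambda^s_{R_*}\Omega$, which is surjective. For $s\le n$ this is the map on $E_2^s$, so it is surjective: **Theorem A** is proved. For $s=n+1$, the map on $E_2^{n+1}$ is this surjection followed by the injection $\Lambda^{n+1}\Omega\hookrightarrow E_2^{n+1}(\mathrm{THH}(R))$, so its image is $\Lambda^{n+1}\Omega$. Finally $\Omega=L/(IL+\mathrm{MU}_*d(I))$, and $\mathrm{MU}_*d(I)\subset d(I)+IL$ because $a\,dx=d(ax)-x\,da$. So for $s\le n+1$ the kernel is that of $\Lambda^sL\to\Lambda^s\Omega$, namely $I\Lambda^sL+d(I)\wedge\Lambda^{s-1}L$. This proves **Theorem B(1)**. $\blacksquare$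

## 12. Torsion-freeness and differential forms: proof of Theorem B(2)

Let $s\le n$ and $\Omega_N=\operatorname{coker}\varphi_N$.

**Step 1: $\Lambda^s\Omega$ is torsion-free.** By Proposition 8, $H^j(K_s(\varphi_N))=0$ for $j<s$. So $K_s(\varphi_N)$ is a free resolution of length $s$ of its top cohomology $\Lambda^s\Omega_N$. If $\Lambda^s\Omega_N$ is nonzero at $\mathfrak m$, its depth there is at least $n+1-s\ge1$, so $\mathfrak m$ is not an associated prime. At $\mathfrak q\ne\mathfrak m$ the module is free, by Step 2 of Section 10, so the only possible associated prime is $(0)$. Hence $\Lambda^s\Omega_N$ is torsion-free, and so is $\Lambda^s\Omega=\operatorname{colim}_N\Lambda^s\Omega_N$. It embeds in $\Lambda^s(\Omega\otimes\mathbb Q)$.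

**Step 2: identify it with forms.** By (1) the $dm_k$ form an $\mathrm{MU}_*$-basis of $L$. Since $\mathrm{MU}_*\otimes\mathbb Q=\mathbb Q[m_k]$, the derivation $d$ identifies $L\otimes\mathbb Q$ with $\Omega^1_{(\mathrm{MU}_*\otimes\mathbb Q)/\mathbb Q}$. The conormal sequence $I/I^2\otimes\mathbb Q\to G\otimes\mathbb Q\to\Omega^1_{(R_*\otimes\mathbb Q)/\mathbb Q}\to0$ gives $\Omega\otimes\mathbb Q=\Omega^1_{(R_*\otimes\mathbb Q)/\mathbb Q}$. So $\Lambda^s\Omega\subset\Omega^s_{(R_*\otimes\mathbb Q)/\mathbb Q}$ is the $R_*$-span of the forms $dm_{k_1}\wedge\dots\wedge dm_{k_s}$. $\blacksquare$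

## 13. Classes in filtration $n+1$ that do not come from $\mathrm{MU}$: proof of Theorem B(3)

The computation for $n=0$ in Section 8 suggests reducing modulo $\mathfrak m$, where $\varphi$ becomes diagonal.

**Step 1: reduce modulo $\mathfrak m$.** Each $\pi_*X^q$ is $R_*$-free, since its $R_*$-linear filtration has free graded pieces. Let $Y^\bullet=\pi_*X^\bullet\otimes_{R_*}R_*/\mathfrak m$, obtained by reducing successively modulo $p,v_1,\dots,v_n$. At each step there is a short exact sequence $0\to C\to C\to C/v\to0$ of cosimplicial modules, hence exact sequences $H^s(C)\to H^s(C/v)\to H^{s+1}(C)$. By (ii), $H^s(\pi_*X^\bullet)=0$ for $s\ge n+2$. So inductively $H^s(Y)=0$ for $s\ge n+2$, and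
$$E_2^{n+1}(\mathrm{THH}(R))=H^{n+1}(\pi_*X^\bullet)\to H^{n+1}(Y)\quad\text{is surjective.}$$

**Step 2: the graded pieces.** $Y$ inherits the filtration. Since $\Gamma$ and $\Lambda$ of free modules commute with base change, the argument of Section 7 applies over $R_*/\mathfrak m=\mathbb F_p$ and gives $H^s(\mathrm{gr}_wY)=H^s(K_w\otimes\mathbb F_p)$. In (2) the coefficients $r_{k,i}$ have positive degree, so they lie in $\mathfrak m$. Hence $\varphi\otimes\mathbb F_p$ sends $x'_k$ to a unit times $b_k$ if $k+1$ is not a power of $p$, and to $0$ if $k=p^j-1$, $j\ge n+1$. Splitting off the acyclic Koszul factors,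
$$\bigoplus_wH^*(K_w\otimes\mathbb F_p)=\Gamma(y_j:j\ge n+1)\otimes\Lambda(\lambda_j:j\ge1),$$
where $y_j$ comes from $x'_{p^j-1}$ and has $(s,w)=(0,1)$, $\lambda_j$ comes from $b_{p^j-1}$ and has $(s,w)=(1,1)$, and both have $t=2p^j$. The spectral sequence of the filtration converges to $H^*(Y)$, with differentials $d_r:(s,w)\to(s+1,w-r)$, $r\ge1$, that preserve $t$.

**Step 3: what to look for.** By Section 11 the image of $E_2^{n+1}(\mathrm{THH}(\mathrm{MU}))$ in $H^{n+1}(Y)$ lies in the image of $H^{n+1}(\mathcal F_{n+1}Y)$. As in Step 1 of Section 11, $H^{n+1}(\mathcal F_{n+1}Y)=H^{n+1}(\mathrm{gr}_{n+1}Y)=\Lambda^{n+1}(\lambda_j)$, the part with $s=w=n+1$. So it suffices to find $t$ with $\Lambda^{n+1}(\lambda_j)_t=0$ and $H^{n+1}(Y)_t\ne0$. Then $E_2^{n+1,t}(\mathrm{THH}(R))$ surjects onto a nonzero group in which all classes from $\mathrm{MU}$ are zero.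

**Step 4: $p$ odd.** Take $t/2=p+\dots+p^n+2p^{n+1}<3p^{n+1}\le p^{n+2}$. Only $y_{n+1}$ and $\lambda_j$ with $j\le n+1$ can occur. Modulo $p^{n+1}$, the factors $\lambda_j$ with $j\le n$ must contribute $p+\dots+p^n$, each at most once, so uniqueness of base-$p$ digits forces the factor $\lambda_1\cdots\lambda_n$. The remaining $2p^{n+1}$ leaves exactly two classes: $\gamma_2(y_{n+1})\lambda_1\cdots\lambda_n$ with $(s,w)=(n,n+2)$, and $y_{n+1}\lambda_1\cdots\lambda_{n+1}$ with $(s,w)=(n+1,n+2)$. They have the same weight, and differentials lower $w$, so no differential is possible. Hence $H^{n+1}(Y)_t\ne0$, while no class has $s=w=n+1$.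

**Step 5: $p=2$.** Take $t/2=2+\dots+2^n+3\cdot2^{n+1}=2^{n+3}-2<2^{n+3}$. Only indices $j\le n+2$ occur, and reducing modulo $2^{n+1}$ again forces $\lambda_1\cdots\lambda_n$. Omitting this factor, the classes are

* $s=n$: $\gamma_3(y_{n+1})$ with $w=n+3$, and $y_{n+1}y_{n+2}$ with $w=n+2$;
* $s=n+1$: $\lambda_{n+1}\gamma_2(y_{n+1})$ with $w=n+3$, and $\lambda_{n+1}y_{n+2}$, $\lambda_{n+2}y_{n+1}$, both with $w=n+2$;
* $s=n+2$: $\lambda_{n+1}\lambda_{n+2}$ with $w=n+2$.

No class has $s=w=n+1$, so $\Lambda^{n+1}(\lambda_j)_t=0$. The class $y_{n+1}y_{n+2}$ has no possible target, which would need $s=n+1$ and $w\le n+1$, and no possible source, as there is no class with $s=n-1$. So $\dim H^n(Y)_t\ge1$. By Step 1, $H^{n+2}(Y)_t=0$. Comparing Euler characteristics of the first page and of $H^*(Y)_t$,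
$$\dim H^{n+1}(Y)_t-\dim H^n(Y)_t=3-2-1=0 .$$
So $H^{n+1}(Y)_t\ne0$. $\blacksquare$

Together with Theorem A, the range $0\le s\le n$ is best possible for every $p$, $n$, form and $\mathbb E_3$-$\mathrm{MU}$-algebra structure.

## 14. Degeneration at $E_2$: proof of Theorem B(4)

We show by induction on $r\ge2$ that $d_r=0$ in the descent spectral sequence of $\mathrm{THH}(R)$; assume $E_r=E_2$. A differential $d_r$ raises $s$ by $r\ge2$. If it starts in filtration $s\ge n$, its target lies in filtration $\ge n+2$, which is $0$ by (ii). If $s\le n-1$, then by Theorem A every element of $E_2^s(\mathrm{THH}(R))$ is the image of an element of the $p$-localized $E_2$-page for $\mathrm{MU}$, which is a permanent cycle by (iii). By naturality $d_r$ vanishes on it. $\blacksquare$
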